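\title{Universal one-bit recovery of binary sparse vectors\\ with $O(k\log k\log n)$ measurements}

\begin{abstract}
How many rows must a real matrix $A$ have if the sign pattern of $Ax$ is to determine every vector $x\in\{0,1\}^n$ with at most $k$ ones? Known designs use about $k^{3/2}$ rows, while counting gives the lower bound $k\log_2(n/k)$. We show that $O(k\log k\log n)$ rows suffice for all $n\ge\max(k,2)$. Hence for $k^2\le n\le k^C$ the $k^{3/2}$ dependence is avoidable, and the counting bound is tight up to a factor $O(\log k)$. The construction uses few random sets, each with many thresholds; this replaces the union bound over pairs of vectors by two separate union bounds, one over differences and one over single vectors.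
\end{abstract}

\section{The problem and the result}\label{sec:intro}

In noiseless one-bit compressive sensing an unknown $x\in\mathbb R^n$ is observed through a matrix $A\in\mathbb R^{m\times n}$, and only the signs
\[
b=\operatorname{sign}(Ax)\in\{-1,1\}^m
\]
are recorded. The sign is taken entrywise, with $\operatorname{sign}(0)=1$. We consider the class of binary $k$-sparse vectors,
\[
\mathcal B_{k,n}=\{x\in\{0,1\}^n:\ x\text{ has at most $k$ nonzero entries}\},
\]
and ask for \emph{universal} recovery: one matrix must work for every vector of the class. A binary vector is determined by its support, so exact recovery and support recovery coincide. Call $A\in\mathbb R^{m\times n}$ \emph{valid for $(k,n)$} if $\operatorname{sign}(Au)\ne\operatorname{sign}(Av)$ for all $u\neq v$ in $\mathcal B_{k,n}$, and let $m^*(k,n)$ be the least $m$ for which a valid $A$ exists. A row $a$ \emph{separates} $u$ and $v$ if $\operatorname{sign}(a\cdot u)\ne\operatorname{sign}(a\cdot v)$. Thus $m^*(k,n)$ is the least number of hyperplanes through the origin needed to separate all pairs of points of $\mathcal B_{k,n}$.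

A valid matrix encodes the class injectively in $m$ bits, so $2^m\ge|\mathcal B_{k,n}|$. At the two extremes this count is exact. For $k=n$ it gives $m\ge n$, and $A=-I_n$ is valid because $\operatorname{sign}(-x_j)=1$ exactly when $x_j=0$. For $k=1$ the vector $e_j$ produces the sign pattern of the $j$th column and $0$ produces the pattern $(1,\dots,1)$; the columns can be prescribed freely, so $m^*(1,n)=\lceil\log_2(n+1)\rceil$. In between, the following is known.
\begin{enumerate}
\item[(i)] A two-step design, a list-disjunct part followed by a Gaussian part, is valid with $O\bigl(k^{3/2}+k\log\frac nk\bigr)$ rows.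
\item[(ii)] An i.i.d.\ Gaussian matrix is valid with $O(k^{3/2}\log n)$ rows.
\item[(iii)] Counting gives $m^*(k,n)=\Omega\bigl(k\log\frac nk\bigr)$, and this is the best lower bound known.
\item[(iv)] Universal support recovery of arbitrary real $k$-sparse vectors requires $\Omega\bigl(k^2\frac{\log n}{\log k}\bigr)$ measurements.
\end{enumerate}

The exponent $3/2$ has a geometric source. A standard Gaussian row separates two nonzero vectors at angle $\varphi$ with probability $\varphi/\pi$, because its projection to their plane has a uniformly distributed direction. Let $2\le k<n$, and let $u,v$ have $k$ ones each and differ in two coordinates. Then $1/k=1-\cos\varphi=2\sin^2(\varphi/2)\ge2\varphi^2/\pi^2$, so one row separates them with probability at most $(2k)^{-1/2}$. There are at least $\binom nk\ge(n/k)^k$ such pairs, and a union bound over them gives nothing until $m$ is of order $\sqrt k\cdot k\log(n/k)$. The class does contain these small angles, and by (iv) real vectors do force an exponent larger than $1$. It is therefore reasonable to guess that $k^{3/2}$ reflects the geometry of $\mathcal B_{k,n}$ and not only the Gaussian analysis.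

The question whether the $k^{3/2}$ dependence is unavoidable comes from Bansal, Bhattacharyya, Chaturvedi and Scarlett~\cite{BBCS}. To make it precise, fix a constant $C\ge2$ and let $k^2\le n\le k^C$. The lower limit on $n$ rules out the design $-I_n$, and in this range $k\log\frac nk=\Theta(k\log k)$, so that only the term $k^{3/2}$ is at stake. Which of the following mutually exclusive alternatives holds?
\begin{enumerate}
\item[(a)] There are constants $c>0$, $a\ge0$ and $k_0$ such that $m^*(k,n)\ge c\,k^{3/2}/(\log k)^a$ for all $k\ge k_0$ and all $n$ with $k^2\le n\le k^C$.
\item[(b)] For every $c>0$ and $a\ge0$ there are infinitely many $k$, each with some $n$ satisfying $k^2\le n\le k^C$, such that $m^*(k,n)<c\,k^{3/2}/(\log k)^a$.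
\end{enumerate}
The guess (a) is wrong.

\begin{theorem}\label{thm:main}
There is an absolute constant $C_0$ such that for all integers $k\ge1$ and $n\ge\max(k,2)$,
\[
k\log_2\frac nk\;\le\;m^*(k,n)\;\le\;C_0\,k\,\log_2(2k)\,\ln n .
\]
\end{theorem}

\begin{corollary}\label{cor:answer}
Fix $C\ge2$. For $k\ge2$ and $k^2\le n\le k^C$,
\[
k\log_2k\;\le\;m^*(k,n)\;\le\;C_0C\,k\log_2(2k)\ln k=O_C(k\log^2k).
\]
Hence for every $c>0$ and $a\ge0$ we have $m^*(k,n)<c\,k^{3/2}/(\log k)^a$ for all sufficiently large $k$ and all $n$ with $k^2\le n\le k^C$. Alternative \textup{(b)} holds and \textup{(a)} fails; moreover $\log m^*(k,n)/\log k\to1$ as $k\to\infty$, uniformly over $k^2\le n\le k^C$.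
\end{corollary}

\begin{corollary}\label{cor:tight}
Fix $\varepsilon>0$. For $k\ge2$ and $n\ge k^{1+\varepsilon}$,
\[
k\log_2\frac nk\;\le\;m^*(k,n)\;\le\;O_\varepsilon(\log k)\cdot k\log_2\frac nk .
\]
\end{corollary}

We do not determine whether the remaining factor $\log k$ is necessary.

From now on we identify a binary vector with its support, a subset $u$ of the set of $n$ coordinates. We write $|u|$ for its \emph{size}, $|u\triangle v|$ for the \emph{distance} of $u$ and $v$, $\mathbf 1_S$ for the indicator vector of a set $S$, and $\mathbf 1$ for the all-ones vector. The number $\mathbf 1_S\cdot u=|u\cap S|$ is the \emph{load} of $u$ on $S$.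

\section{The idea: pairs at distance two}\label{sec:idea}

The pairs that are hard for Gaussian rows, two sets of the same size $K$ at distance two, can be separated by hand with $K\lceil\log_2n\rceil$ rows. Label the coordinates $0,1,\dots,n-1$, and for $1\le t\le\lceil\log_2n\rceil$ let $S_t$ be the set of labels whose $t$th binary digit is $1$. For each $t$ take the block of $K$ rows
\[
\mathbf 1_{S_t}-\tfrac iK\,\mathbf 1,\qquad 1\le i\le K .
\]
On a set $u$ of size $K$ the $i$th row takes the value $|u\cap S_t|-i$, so its sign is $+1$ exactly when $|u\cap S_t|\ge i$. The block writes the load $|u\cap S_t|$ in unary. If $v$ arises from $u$ by replacing a label $j$ by a label $j'$, then $j$ and $j'$ differ in some digit $t$, the loads of $u$ and $v$ on $S_t$ differ by one, and the row whose index $i$ is the larger load separates $u$ and $v$.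

Within that block only one row out of $K$ separates the pair, a smaller fraction than for Gaussian rows. The gain is that the rows are not independent. Whether the loads differ depends only on the difference $h=v-u\in\{-1,0,1\}^n$, through
\[
|v\cap S|-|u\cap S|=\mathbf 1_S\cdot h ,
\]
and once they differ, some threshold falls between them \emph{whatever $u$ is}. The sets $S_t$ have to cope only with the fewer than $n^2$ differences, not with all the pairs. We say that $S$ \emph{detects} $h$ if $\mathbf 1_S\cdot h\ne0$.

Three difficulties stand between this example and the theorem.

\emph{Cancellation at larger distance.} Take $n=4$, $K=2$, $S_1=\{1,3\}$, $S_2=\{2,3\}$. The sets $\{0,1\}$, $\{0,2\}$, $\{0,3\}$, $\{1,2\}$, $\{1,3\}$, $\{2,3\}$ have load vectors $(1,0)$, $(0,1)$, $(1,1)$, $(1,1)$, $(2,1)$, $(1,2)$. The only collision is between $\{0,3\}$ and $\{1,2\}$, at distance four: each $S_t$ contains one $+1$ and one $-1$ of their difference. For distance about $D$ we shall use random sets of density about $1/D$. Such a set contains exactly one point of the support of $h$ with constant probability, and then nothing can cancel. A union bound over the $n^{O(D)}$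 differences asks for about $D\log n$ sets.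

\emph{Cost.} With $K$ thresholds for each of $D\log n$ sets we would spend $KD\log n$ rows. But on a set of density $1/D$ the typical load of $u$ is only $K/D$, and about $K/D$ thresholds cover that range. The total is again $K\log n$. The price is that for a given $u$ some sets carry a larger load and are useless. We must show that for every $u$ they are fewer than the sets that detect $h$. This needs a second union bound, over the $n^{O(K)}$ sets $u$ alone.

\emph{Unequal sizes.} The hyperplanes pass through the origin, so a threshold can enter only as a multiple of $\mathbf 1\cdot u=|u|$. For nonempty $u$ the row $\mathbf 1_S-\theta\mathbf 1$ compares $\theta$ with the \emph{density}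
\[
\mu_S(u)=\frac{|u\cap S|}{|u|},
\]
and different loads can give equal densities: $u=\{1,3\}$ and $v=\{1\}$ have loads $2$ and $1$ on $S=\{1,3\}$, but both have density $1$, and no $\theta$ separates them. We shall see that this cannot happen when the load is small, the condition that the count of thresholds requires anyway.

Since the sets and thresholds are tuned to the size and the distance of a pair, we sort pairs by both. A pair $u\ne v$ has \emph{scale $K$}, a power of two, if $K/2<\max(|u|,|v|)\le K$. A pair of scale $K$ is \emph{distant} if $|u\triangle v|>K/8$. Otherwise $K\ge8$, and $D/2<|u\triangle v|\le D$ for exactly one power of two $D$ with $1\le D\le K/8$; we then say that the pair has \emph{type $(K,D)$}. Section~\ref{sec:distant} treats distant pairs, Sections~\ref{sec:thresholds} and~\ref{sec:family} treat each type, and Section~\ref{sec:final} stacks the matrices.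

\section{Elementary estimates}\label{sec:tools}

Throughout, $n\ge2$. A \emph{random set of density $p$} contains each of the $n$ coordinates independently with probability $p$. We use the following facts.
\begin{enumerate}
\item[(E1)] $1-jp\le(1-p)^j\le e^{-jp}$ for $0\le p\le1$ and integers $j\ge0$; and $1-e^{-x}\ge x-x^2/2\ge x/2$ for $0\le x\le1$.
\item[(E2)] $(M/j)^j\le\binom Mj\le(eM/j)^j$ for integers $1\le j\le M$.
\item[(E3)] There are at most $(n+1)^K\le n^{2K}$ sets of size at most $K$: list the elements and pad the list to length $K$ with a blank symbol. Likewise there are at most $(2n+1)^D\le n^{3D}$ vectors in $\{-1,0,1\}^n$ with at most $D$ nonzero entries, each symbol now being a signed coordinate or a blank. The inequalities $n+1\le n^2$ and $2n+1\le n^3$ hold for $n\ge2$.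
\item[(E4)] If each of $M$ independent events has probability at most $q$, then at least $j$ of them occur with probability at most $\binom Mjq^j$ (union bound over $j$-element subfamilies).
\item[(E5)] (Chernoff bound.) If $X$ is a sum of independent $\{0,1\}$-valued random variables with mean $\lambda$, then $\Pr(X\le\lambda/2)\le e^{-\lambda/8}$.
\end{enumerate}

\section{Distant pairs}\label{sec:distant}

When the distance is proportional to the size, a single random row separates the pair with constant probability, and the union bound over all pairs is affordable. The row $-\mathbf 1_S$ has sign $+1$ on $u$ if $S\cap u=\emptyset$, by the convention $\operatorname{sign}(0)=1$, and sign $-1$ otherwise. It tests whether $S$ meets $u$.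

\begin{lemma}\label{lem:distant}
Let $K\ge1$ be an integer and $T_0=\lceil640K\ln n\rceil$. There is a matrix with $T_0$ rows that separates all $u,v$ with $|u|,|v|\le K$ and $|u\triangle v|>K/8$.
\end{lemma}

\begin{proof}
Let $S_1,\dots,S_{T_0}$ be independent random sets of density $p=1/(2K)$, and take the rows $-\mathbf 1_{S_t}$. Fix a pair $u,v$ as in the statement; one of the two sets may be empty. The sets $u\setminus v$ and $v\setminus u$ have more than $K/8$ elements together, so after exchanging $u$ and $v$ if necessary, $w=u\setminus v$ has more than $K/16$ elements. If $S$ misses $v$ and meets $w$, then $S$ meets $u$ and the row $-\mathbf 1_S$ separates $u$ and $v$. The sets $v$ and $w$ are disjoint, so the two events are independent. As $p|v|\le\frac12$ and $p|w|>\frac1{32}$, (E1) gives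
\[
(1-p)^{|v|}\bigl(1-(1-p)^{|w|}\bigr)\ge(1-p|v|)\bigl(1-e^{-p|w|}\bigr)\ge\tfrac12\bigl(1-e^{-1/32}\bigr)\ge\tfrac1{128}.
\]
All $T_0$ rows fail on this pair with probability at most $e^{-T_0/128}\le n^{-5K}$. By (E3) there are at most $n^{4K}$ pairs, so some pair is left unseparated with probability at most $n^{-K}<1$.
\end{proof}

For a pair at distance $\delta\le K/8$ such a row succeeds only if $S$ meets $u\triangle v$, which has probability at most $p\delta=\delta/(2K)$. The same union bound would then ask for about $(K/\delta)\cdot K\log n$ rows. Close pairs need the thresholds.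

\section{Thresholds on a lightly loaded set}\label{sec:thresholds}

In this section and the next, $K$ and $D$ are powers of two with $D\le K/8$, and
\[
L=\frac K{8D},
\]
an integer with $L\ge 1$. It is the largest load that we shall be able to read. For a set $S$ let $R(S)$ be the block of $4L$ rows
\[
\mathbf 1_S-\theta_i\mathbf 1,\qquad\theta_i=\frac i{2K},\qquad1\le i\le4L .
\]
On a nonempty set $u$ the $i$th row takes the value $|u|\,(\mu_S(u)-\theta_i)$, so its sign is $+1$ exactly when $\mu_S(u)\ge\theta_i$. The thresholds form a grid of mesh $1/(2K)$ that ends at $\theta_{4L}=1/(4D)$. The following lemma is deterministic.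

\begin{lemma}\label{lem:threshold}
Let $u,v,S$ be sets with $|v|\le|u|$, $K/2<|u|\le K$ and $|u\triangle v|\le D$. Suppose that $S$ detects $h=v-u$ and that $|u\cap S|\le L$. Then some row of $R(S)$ separates $u$ and $v$.
\end{lemma}

\begin{proof}
Put $s=|u|$, $s'=|v|$, $\sigma=s'-s$ and $g=\mathbf 1_S\cdot h$. Then $|\sigma|\le|u\triangle v|\le D$, and $s'\ge s-D>K/2-K/8>0$, so $\mu_S(v)$ is defined. We show that the two densities are further apart than the mesh of the grid, and that the smaller one lies within the range of the grid.

The load condition and $s>K/2$ give
\begin{equation}\label{eq:light}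
\mu_S(u)\le\frac Ls<\frac K{8D}\cdot\frac2K=\frac1{4D}.
\end{equation}
Since $|v\cap S|=|u\cap S|+g$ and $|u\cap S|=s\,\mu_S(u)$,
\begin{equation}\label{eq:gap}
\mu_S(v)-\mu_S(u)=\frac{s\,\mu_S(u)+g-s'\mu_S(u)}{s'}=\frac{g-\sigma\mu_S(u)}{s'} .
\end{equation}
Here $g$ is a nonzero integer, while $|\sigma|\mu_S(u)<\frac14$ by~\eqref{eq:light}. With $s'\le s\le K$ we obtain
\[
|\mu_S(v)-\mu_S(u)|\ge\frac{3/4}K>\frac1{2K}.
\]
Let $\alpha<\beta$ be the two densities in increasing order and let $i=\lfloor2K\alpha\rfloor+1\ge1$. Then $\alpha<\frac i{2K}\le\alpha+\frac1{2K}<\beta$. Moreover $\alpha\le\mu_S(u)<\frac1{4D}$, so $2K\alpha<\frac K{2D}=4L$; since $4L$ is an integer, $\lfloor2K\alpha\rfloor\le4L-1$ and $i\le4L$. The $i$th row of $R(S)$ therefore exists. It has sign $-1$ on the set of density $\alpha$ and sign $+1$ on the set of density $\beta$.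
\end{proof}

The load condition was used twice: it keeps $\alpha$ inside the short grid, and it keeps the term $\sigma\mu_S(u)$, which comes from the unequal sizes, from canceling $g$ in~\eqref{eq:gap}. In the example $u=S=\{1,3\}$, $v=\{1\}$ we have $g=\sigma=-1$ and $\mu_S(u)=1$, and the numerator vanishes. The condition is needed only for the larger set $u$. The two bounds on $|u|$ pull in opposite directions: $|u|>K/2$ makes the density small, and $|u|\le K$ makes the gap large. This is why sizes are sorted into dyadic scales.

\section{Sets that detect often and are rarely overloaded}\label{sec:family}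

By Lemma~\ref{lem:threshold} we need sets $S_1,\dots,S_T$ such that every pair of type $(K,D)$ finds one $S_t$ that detects $h=v-u$ and carries load at most $L$ from the larger set $u$. Asked in this form, the requirement is again a statement about all pairs: one random set is good for a given pair with probability at most a constant $\gamma<1$ when its density is $\gamma/D$, and $T\approx D\log n$ independent trials cannot beat a union bound over $n^{O(K)}$ pairs. We ask instead for two properties, one about $h$ and one about $u$, that meet by the pigeonhole principle. Say that $u$ \emph{overloads} $S$ if $|u\cap S|>L$, and fix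
\[
\gamma=\frac{e^{-9}}8,\qquad B=\frac{256}\gamma .
\]

\begin{lemma}\label{lem:family}
Let $T=\lceil BD\ln n\rceil$. There are sets $S_1,\dots,S_T$ with the following two properties.
\begin{enumerate}
\item[]\textup{(Detection)} Every $h\in\{-1,0,1\}^n$ with more than $D/2$ and at most $D$ nonzero entries is detected by $S_t$ for more than $\gamma T/8$ indices $t$.
\item[]\textup{(Load)} Every set $u$ with $|u|\le K$ overloads $S_t$ for fewer than $\gamma T/8$ indices $t$.
\end{enumerate}
\end{lemma}

Before the proof, here is why $T\approx D\log n$ sets can survive a union bound over $n^{2K}$ sets $u$. The expected load is at most $\gamma K/D=8\gamma L$, far below $L$, so one set is overloaded with probability $e^{-\Omega(L)}$. For (Load) to fail this must happen for a constant fraction of the $T$ sets, which has probability $e^{-\Omega(LT)}$, and $LT\approx K\log n$. The constant $\gamma$ is taken small because detection needs one point of $S$ and has probability of order $\gamma$, whereas overloading needs $L+1\ge2$ points and has probability of order $\gamma^{L+1}$.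

\begin{proof}
Let $S_1,\dots,S_T$ be independent random sets of density $p=\gamma/D$. The choice of $T$ enters only through
\begin{equation}\label{eq:T}
\gamma T\ge256\,D\ln n .
\end{equation}

\emph{Detection.} Fix $h$ with $\delta$ nonzero entries, $D/2<\delta\le D$, so that $\gamma/2<\delta p\le\gamma$. If $S_t$ contains exactly one point of the support of $h$, then $\mathbf 1_{S_t}\cdot h=\pm1$. By (E1) this has probability
\[
\delta p\,(1-p)^{\delta-1}\ge\delta p\,(1-\delta p)\ge\frac\gamma2(1-\gamma)\ge\frac\gamma4 .
\]
The number $X$ of indices $t$ at which $h$ is detected is thus a sum of independent indicators with mean $\lambda\ge\gamma T/4$. By (E5) and~\eqref{eq:T},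
\[
\Pr(X\le\gamma T/8)\le\Pr(X\le\lambda/2)\le e^{-\lambda/8}\le e^{-\gamma T/32}\le n^{-8D}.
\]
By (E3) there are at most $n^{3D}$ vectors $h$, so (Detection) fails with probability at most $n^{-5D}\le\frac1{32}$.

\emph{Load.} Fix $u$ with $|u|\le K$ and put $r=L+1\le K$. As $L$ is an integer, $u$ overloads $S_t$ exactly when $|u\cap S_t|\ge r$. By (E4) applied to the elements of $u$, by (E2), and by $K/D=8L<8r$,
\[
\Pr(|u\cap S_t|\ge r)\le\binom Krp^r\le\Bigl(\frac{e\gamma K}{Dr}\Bigr)^r\le(8e\gamma)^r=e^{-8r}=:q .
\]
Let $N=\lceil\gamma T/8\rceil$, so that $1\le N\le T$. By (E4) applied to the indices $t$, and by (E2), the probability that $u$ overloads at least $N$ of the sets is at most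
\[
\binom TNq^N\le\Bigl(\frac{eTq}N\Bigr)^N\le\Bigl(\frac{8eq}\gamma\Bigr)^N .
\]
Now $8e/\gamma=64e^{10}$ and $q=e^{-8-8L}$, so
\[
\frac{8eq}\gamma=64\,e^2e^{-8L}\le e^{7-8L}\le e^{-L},
\]
where we used $64<e^5$ and then $L\ge1$. By~\eqref{eq:T},
\[
NL\ge\frac{\gamma T}8\cdot\frac K{8D}\ge4K\ln n ,
\]
so the probability above is at most $e^{-NL}\le n^{-4K}$. By (E3), some $u$ overloads at least $N$ sets with probability at most $n^{2K-4K}\le\frac14$. On the complementary event every $u$ overloads at most $N-1<\gamma T/8$ sets.

Since $\frac1{32}+\frac14<1$, both properties hold with positive probability.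
\end{proof}

\begin{remark}
The bound $\delta>D/2$ keeps the detection probability of order $\gamma$; the bound $\delta\le D$ prevents cancellation and limits the number of vectors $h$. This is why distances are sorted dyadically. The hypothesis $D\le K/8$ enters as $L\ge1$, and the lemma cannot be extended to $K/8<D\le\min(K,n)$. In that range $L=K/(8D)<1$, so a set $w$ with $|w|=D$ overloads $S_t$ exactly when $S_t$ meets $w$, that is, exactly when $S_t$ detects $h=\mathbf 1_w$. The two properties would make this one count both larger and smaller than $\gamma T/8$.
\end{remark}

\begin{lemma}\label{lem:type}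
There is a matrix with at most $BK\ln n$ rows that separates all pairs of type $(K,D)$.
\end{lemma}

\begin{proof}
Stack the blocks $R(S_1),\dots,R(S_T)$ for the sets of Lemma~\ref{lem:family}. Since $BD\ln n\ge1$ we have $T\le2BD\ln n$, and the number of rows is $4LT=\frac K{2D}T\le BK\ln n$. Let $u,v$ be a pair of type $(K,D)$ with $|v|\le|u|$. Then $K/2<|u|\le K$, and $h=v-u$ has $|u\triangle v|\in(D/2,D]$ nonzero entries. More than $\gamma T/8$ indices detect $h$ and fewer than $\gamma T/8$ are overloaded by $u$, so some $S_t$ detects $h$ and has $|u\cap S_t|\le L$. By Lemma~\ref{lem:threshold} a row of $R(S_t)$ separates $u$ and $v$.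
\end{proof}

\section{Proofs of the theorem and the corollaries}\label{sec:final}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If $A$ is valid with $m$ rows, then $2^m\ge|\mathcal B_{k,n}|\ge\binom nk\ge(n/k)^k$ by (E2). This is the lower bound.

For the upper bound let $K$ run through $1,2,4,\dots,2^{\lceil\log_2k\rceil}$. These numbers are less than $2k$ and their sum is less than $4k$. For each $K$ take the matrix of Lemma~\ref{lem:distant} and, if $K\ge8$, the matrices of Lemma~\ref{lem:type} for $D=1,2,4,\dots,K/8$. Let $A$ be the matrix obtained by stacking all of them.

Let $u\ne v$ in $\mathcal B_{k,n}$. Then $1\le\max(|u|,|v|)\le k$, so the pair has scale $K$ for one of our values $K$. It is either distant, and separated by Lemma~\ref{lem:distant}, or of type $(K,D)$ for some $D\le K/8$, and separated by Lemma~\ref{lem:type}. (A pair that contains the empty set has distance greater than $K/2$ and is distant.) Hence $A$ is valid.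

It remains to count rows. Since $1\le2K\ln n$, the matrix for distant pairs has at most $642K\ln n\le BK\ln n$ rows, so every matrix of scale $K$ has at most $BK\ln n$ rows. The number of matrices of scale $K$ is $1$ if $K<8$ and $1+(\log_2K-2)$ if $K\ge8$; as $K<2k$, it is at most $\log_2(2k)$ in both cases. Altogether $A$ has at most
\[
B\log_2(2k)\ln n\sum_KK\le4B\,k\log_2(2k)\ln n
\]
rows, and the theorem holds with $C_0=4B$.
\end{proof}

The size scales cost only a constant factor, because the values $K$ form a geometric series. The distance scales all cost the same $O(K\log n)$, and their number is the factor $\log k$ in the theorem.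

\begin{proof}[Proof of Corollary~\ref{cor:answer}]
If $k^2\le n\le k^C$, then $\log_2(n/k)\ge\log_2k$ and $\ln n\le C\ln k$, and Theorem~\ref{thm:main} gives the two bounds. For fixed $c>0$ and $a\ge0$ the quotient $\log_2(2k)\ln k\,(\log k)^a/\sqrt k$ tends to $0$, so $C_0C\,k\log_2(2k)\ln k<c\,k^{3/2}/(\log k)^a$ for all large $k$; neither side depends on $n$. Taking $n=k^2$ gives (b) and refutes (a). Finally, the logarithms of both bounds equal $\log k+O_C(\log\log k)$ as $k\to\infty$, again independently of $n$, which gives the uniform limit.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:tight}]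
From $n\ge k^{1+\varepsilon}$ we get $\log_2k\le\frac1{1+\varepsilon}\log_2n$, hence $\log_2\frac nk\ge\frac\varepsilon{1+\varepsilon}\log_2n\ge\frac\varepsilon{1+\varepsilon}\ln n$. For $k\ge2$ we have $\log_2(2k)\le2\log_2k$. The upper bound of Theorem~\ref{thm:main} is therefore at most $2C_0\frac{1+\varepsilon}\varepsilon\log_2k\cdot k\log_2\frac nk$, and the lower bound is the one in the theorem.
\end{proof}

\begin{thebibliography}{9}
\bibitem{BBCS}
Sidhant Bansal, Arnab Bhattacharyya, Anamay Chaturvedi, and Jonathan Scarlett,
\emph{Universal 1-Bit Compressive Sensing for Bounded Dynamic Range Signals},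
arXiv:2202.10611 (2022).
\end{thebibliography}
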